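# Families of rational maps with constant multipliers in characteristic $p>d$

## 1. Multipliers in degrees 2, 4 and 5

Let $k$ be an algebraically closed field and $d\ge 2$. A rational map $\varphi=F/G$ of degree $d$ over $k$ is a point of the space $\mathrm{Rat}_d$, the affine variety of coefficient vectors $[F:G]$ with nonzero resultant. The group $\mathrm{PGL}_2$ acts by conjugation, with quotient $q:\mathrm{Rat}_d\to \mathrm M_d$, the moduli space. If $\varphi^n(z)=z$, the **multiplier** of $z$ is $(\varphi^n)'(z)$, computed in a coordinate where $z$ is finite; it is invariant under conjugation. The map $\varphi^n$ has $K_n=d^n+1$ fixed points counted with multiplicity. Let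
$$\Lambda_n:\mathrm M_d\to\mathbb A^{K_n}$$
send $\varphi$ to the elementary symmetric functions of the multipliers at these $K_n$ points, and write $\Lambda_{\le n}=\Lambda_1\times\dots\times\Lambda_n$.

The space $\mathrm M_d$ has dimension $2d-2$, and the $\Lambda_n$ supply infinitely many numbers. So the answer one would first guess is: for $n$ large, $\Lambda_{\le n}$ has finite fibers, that is, the multipliers determine the map up to conjugation and finitely many choices. We test it.

**Degree 2.** Suppose $\varphi$ has two distinct fixed points, and move them to $0$ and $\infty$. Then $\varphi=z(az+b)/(cz+e)$. Here $a\neq0$ because $\infty$ is fixed, and $e\ne0$ because otherwise $z$ cancels. Scale to $e=1$ and conjugate by $z\mapsto az$ to get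
$$\varphi(z)=\frac{z(z+\lambda_1)}{\lambda_2z+1}.$$
The multiplier at $0$ is $\lambda_1$. With $w=1/z$ the map is $w\mapsto w(\lambda_2+w)/(1+\lambda_1w)$, so the multiplier at $\infty$ is $\lambda_2$. Thus two fixed-point multipliers determine the class, and a given spectrum $\Lambda_1$ allows finitely many pairs $(\lambda_1,\lambda_2)$. If all three fixed points coincide, put the point at $\infty$. Then $\varphi(z)-z$ has no finite zero, so $\varphi=z+c/(z-s)$, which is conjugate to $z+1/z$: one class. So in degree $2$ the map $\Lambda_1$ has finite fibers, and the guess is right.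

**Degree 4.** Let $p\geq5$ and let $E_\lambda:y^2=x(x-1)(x-\lambda)$. Since $x(-P)=x(P)$, duplication on $E_\lambda$ induces a map of the $x$-line:
$$\varphi_\lambda(x)=\frac{(x^2-\lambda)^2}{4x(x-1)(x-\lambda)},\qquad \varphi_\lambda\circ\pi=\pi\circ[2],\quad \pi=x .$$
Its five fixed points are as follows. At $\infty=\pi(O)$ we have $\varphi_\lambda\sim x/4$, so the multiplier is $4$. The others are $\pi(P)$ with $2P=-P\ne P$, so $P$ is one of the eight nonzero $3$-torsion points; they give four values of $x$. There $\pi$ is unramified and $\varphi_\lambda(\pi(P+u))=\pi(-P+2u)=\pi(P-2u)$, so the multiplier is $-2$. The fixed-point spectrum is $4,-2,-2,-2,-2$ for every $\lambda$. (A check: $\sum 1/(1-\text{multiplier})=-\tfrac13+\tfrac43=1$, as the fixed point formula requires.) For period $q$ the same computation gives only the values $\pm2^q$ and $4^q$ (Section 12), so all $\Lambda_q$ are constant in $\lambda$. Yet the class varies. As $[2]$ is étale, $e_{\varphi_\lambda}(\pi(P))\,e_\pi(P)=e_\pi(2P)$, so the critical points are the $\pi(P)$ with $P$ of exact order $4$, the critical values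 are $0,1,\lambda$, and these all go to $\infty$. A conjugacy from $\varphi_\lambda$ to $\varphi_{\lambda'}$ is thus an affine map carrying $\{0,1,\lambda\}$ to $\{0,1,\lambda'\}$, which leaves at most six $\lambda'$ for each $\lambda$. The guess is false in degree $4$.

**Degree 5, characteristic 3.** Let $p=3$ and $\varphi_a(z)=z^2\dfrac{1+az^3}{1+z^3}$ with $a\in k\setminus\{0,1\}$. Powers of $z^3$ have zero derivative, so $z\varphi_a'/\varphi_a=2$ identically. Hence a fixed point of $\varphi_a^n$ other than $0,\infty$ has multiplier $2^n$, while $0$ and $\infty$ have multiplier $0$. Again the spectrum does not see $a$, and in Section 13 we show that this family is not constant in $\mathrm M_5$ and has nothing to do with elliptic curves. So in small characteristic a second kind of exception occurs. We exclude it by assuming $p>d$.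

**Definition (Lattès map).** A rational map $\varphi$ of degree $d$ is a Lattès map if there are an elliptic curve $E/k$, an affine map $\psi(P)=\alpha(P)+\beta$ on $E$ with $\alpha\in\mathrm{End}(E)$, $\beta\in E(k)$, and a finite separable morphism $\pi:E\to\mathbb P^1$ with $\varphi\circ\pi=\pi\circ\psi$.

**Definition (flexible Lattès map).** Let $m\ge2$, $m^2=d$ and $\beta\in E[2]$. Since $-(mP+\beta)=m(-P)+\beta$, the map $P\mapsto mP+\beta$ descends to $E/\{\pm1\}\cong\mathbb P^1$. The resulting map, of degree $m^2=d$, is denoted $\mathcal L_{E,m,\beta}$. For instance $\varphi_\lambda=\mathcal L_{E_\lambda,2,0}$.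

The corrected guess is that, for $p>d$, Lattès maps are the only exception. This is the conjecture posed in Alon Levy, "The McMullen Map in Positive Characteristic", arXiv:1304.2834 (2013): for $k=\overline{\mathbb F}_p$ and $p>d$ there is an $N$ such that for all $n\ge N$, if $V\subseteq\mathrm M_d$ is irreducible of positive dimension and $\Lambda_{\le n}$ is constant on $V$, then every point of $V$ is a Lattès map. The conjecture is true, and more precisely the following holds.

From here to the end of Section 12, $k$ is algebraically closed of characteristic $p>d$. The proof also works verbatim in characteristic $0$; conditions "mod $p$" are then void, and "$\not\equiv$ mod $p$" means "$\neq$ in $k$". In all cases every integer $1\le e\le d$ is nonzero in $k$.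

**Theorem A.** There is $N=N(d,k)$ such that for all $n\ge N$: if $V\subseteq\mathrm M_d$ is an irreducible subvariety of positive dimension on which $\Lambda_{\le n}$ is constant, then $d=m^2$ is a square and every $v\in V(k)$ is the class of some $\mathcal L_{E,m,\beta}$. In particular every point of $V$ is a Lattès map, and no such $V$ exists if $d$ is not a square.

**Theorem B.** For $n\ge N$ the closed irreducible $V$ of positive dimension with $\Lambda_{\le n}|_V$ constant are exactly the following curves: none if $d$ is not a square; if $d=m^2$, the closure of $\{[\mathcal L_{E,m,0}]\}_E$ and, for $m$ odd, also the closure of $\{[\mathcal L_{E,m,\beta}]\}_{E,\,\beta\in E[2]\setminus0}$.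

**Remark C.** The hypothesis $p>d$ cannot simply be dropped: the statement fails for every prime $p$ and every $d\ge p+2$ with $p\nmid d$.

## 2. A curve of maps and a place where it degenerates

**Step 1: the number $N$.** This step replaces "constant through period $n$" by "constant for all periods". The closed sets $W_n=\{(x,y)\in\mathrm M_d\times\mathrm M_d:\Lambda_{\le n}(x)=\Lambda_{\le n}(y)\}$ decrease, so $W_n=W_N$ for all $n\ge N$, for some $N$. If $n\ge N$ and $\Lambda_{\le n}$ is constant on $V$, then $V\times V\subseteq W_N=\bigcap_mW_m$, so every $\Lambda_m$ is constant on $V$. Fix such a $V$ of positive dimension. Its closure has the same property, so we assume $V$ closed. Fix $v\in V(k)$; we must show that $v$ is a flexible Lattès class.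

**Step 2: a one-parameter family through $v$.** This step lifts the problem from $\mathrm M_d$ to actual maps. By Silverman, *The space of rational maps on $\mathbb P^1$*, Duke 1998, $q:\mathrm{Rat}_d\to\mathrm M_d$ is a surjective geometric quotient and $\mathrm M_d$ is affine. So fibers over points in an algebraically closed field are single orbits, and $q$ maps closed invariant sets to closed sets. Let $Z_0$ be an irreducible component of $q^{-1}(V)$ dominating $V$. As $\mathrm{PGL}_2$ is irreducible, $Z_0$ is invariant; hence $q(Z_0)$ is closed and dense in $V$, so $q(Z_0)=V$. Choose $x,x_1\in Z_0$ with $q(x)=v\ne q(x_1)$, and an irreducible curve $B\subset Z_0$ through $x$ and $x_1$ (Mumford, *Abelian Varieties*, §6). Put $K=k(B)$ and let $\varphi\in K(z)$ be the generic map of $B$. The symmetric functions of its multipliers are constants in $k$, and $k$ is algebraically closed. Hence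

$$\text{every multiplier of every periodic point of }\varphi\text{ over }\overline K\text{ lies in }k. \tag{2.1}$$

**Step 3: a bad place.** This step produces a non-archimedean field over which $\varphi$ degenerates. Since $\mathrm M_d$ is affine and $q(B)$ is not a point, some $f\in\mathcal O(\mathrm M_d)$ is nonconstant on $q(B)$, so $f\circ q|_B$ has a pole at some place $\infty$ of $K$. Let $K_\infty\cong k((t))$ be the completion and $L$ the completion of $\overline{K_\infty}$. Then $L$ is complete and algebraically closed, $|\cdot|$ is trivial on $k$, and the residue field is $k$; on $k\subset L$ the reduction map is the identity. We fix an embedding $\overline K\subset L$.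

Say that $\varphi$ has potential good reduction if some conjugate $\varphi^g$, $g\in\mathrm{PGL}_2(L)$, lies in $\mathrm{Rat}_d(\mathcal O_L)$. (For example $z^2$ has; the conjugate $t^{-1}z^2$ of $z^2$ is not in $\mathrm{Rat}_2(\mathcal O_L)$ but still has potential good reduction.) If our $\varphi$ had it, then $f(q(\varphi))=f(q(\varphi^g))\in\mathcal O_L$, against the pole. So

$$\varphi\text{ does not have potential good reduction over }L. \tag{2.2}$$

Periodic points of $\varphi$ in $\mathbb P^1(L)$ are algebraic over $K$, so by (2.1) their multipliers have absolute value $0$ or $1$: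

$$\varphi\text{ has no repelling periodic point in }\mathbb P^1(L). \tag{2.3}$$

Since $d<p$, $\varphi$ is separable, all ramification indices $e_x$ are $\le d<p$, and the critical points, counted with multiplicity $e_x-1$, number $2d-2$.

**Why (2.2) and (2.3) are not yet a contradiction.** The first thing to try is to show that a map with bad reduction has a repelling periodic point. This cannot always succeed, and the duplication map shows what goes wrong. Take $\varphi_\lambda$ over the completed algebraic closure of $k((\lambda))$, and put $\rho=|\lambda|<1$. All multipliers are $\pm2^q$ or $4^q$, of absolute value $1$, although $\varphi_\lambda$ has no potential good reduction (Lemma 11.1). For $|x|=s$ with $\rho<s<1$ we have $|x-1|=1$, $|x-\lambda|=s$, and $|x^2-\lambda|$ is $s^2$ if $s>\sqrt\rho$ and $\rho$ if $s<\sqrt\rho$. So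

$$|\varphi_\lambda(x)|=\begin{cases}\rho^2/s^2,&\rho<s<\sqrt\rho,\\ s^2,&\sqrt\rho<s<1.\end{cases}\tag{2.4}$$

In the variable $\log s$ this is a tent map: each half of the interval $(\log\rho,0)$ is stretched by the factor $2$ over the whole interval. All the expansion takes place on the radii. On a circle that returns to itself the map is, to first order, $z\mapsto Cz^{M}$ with $p\nmid M$, and it repels nothing. The plan is to show that every $\varphi$ with (2.2) and (2.3) acts in this way on an annulus (Sections 4–6), and then to recover the invariant differential of an elliptic curve from the circles, using the full force of (2.1) (Sections 7–10).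

## 3. The Berkovich line, and the measure $\mu$

Let $\mathbf P$ be the Berkovich projective line over $L$. Besides the points of $\mathbb P^1(L)$ (type I) it contains the points $\zeta(c,r)$, the sup-norm on the disc $\{|x-c|\le r\}$, of type II if $r\in|L^*|$ and type III otherwise, and the type IV points, which come from nested discs with empty intersection. Put $\mathbf H=\mathbf P\setminus\mathbb P^1(L)$. The space $\mathbf P$ is compact Hausdorff and is a uniquely arcwise connected tree; connected subsets contain the segments between their points. The components of $\mathbf P\setminus\{y\}$ are open and are called the directions at $y$. There is one direction at a point of type I or IV, there are two at a type III point, and at a type II point the directions correspond to $\mathbb P^1(k)$. For instance the directions at $\zeta(0,1)$ are the residue classes.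

An *open disc* is a direction at a point $y$ of type II or III; its boundary is $\{y\}$. For $y\ne y'$ of type II or III, the *open annulus between them* is the component of $\mathbf P\setminus\{y,y'\}$ containing $(y,y')$; e.g. $\{r<|z|<r'\}$ lies between $\zeta(0,r)$ and $\zeta(0,r')$, and the distance of these points is $\log(r'/r)$.

The map $\varphi:\mathbf P\to\mathbf P$ is continuous, open, surjective and finite, preserves types, and has local degrees $\deg_y\varphi\ge1$ with $\sum_{\varphi(y)=x}\deg_y\varphi=d$. If $\varphi$ fixes $\zeta(0,1)$, its local degree there is the degree of the reduction of $\varphi$; it is $d$ exactly when $\varphi\in\mathrm{Rat}_d(\mathcal O_L)$.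

**Fact 3.1.** Let $S$ be a finite set of type II/III points and $D$ a component of $\mathbf P\setminus S$. Then $\varphi^{-1}(D)$ is a finite union of components $W$ of $\mathbf P\setminus\varphi^{-1}(S)$. Each $W\to D$ is finite and surjective with $\varphi(\partial W)=\partial D$, and the degrees sum to $d$. If $\varphi(y)\in\overline D$, then $y\in\overline W$ for one of these $W$.

*Proof.* Let $W$ be a component of $\mathbf P\setminus\varphi^{-1}(S)$ meeting $\varphi^{-1}(D)$. Its image is connected in $\mathbf P\setminus S$, so $\varphi(W)\subset D$, and it is open. Since $\overline W\subset W\cup\varphi^{-1}(S)$, we have $\varphi(W)=\varphi(\overline W)\cap D$, which is closed in $D$. So $\varphi(W)=D$, and $W\to D$ is proper, hence finite of some degree $\ge1$; the degrees sum to $d$, so there are at most $d$ such $W$. Now $\varphi(\overline W)$ is compact, contains $D$ and lies in $\overline D$, so it equals $\overline D$; since $\varphi(W)=D$ and $\varphi(\partial W)\subset S$, this gives $\varphi(\partial W)=\partial D$. Finally let $\varphi(y)\in\overline D$. If a neighborhood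 $U$ of $y$ missed $\varphi^{-1}(D)$, the open set $\varphi(U)\ni\varphi(y)$ would miss $D$, a contradiction. So $y$ is in the closure of $\varphi^{-1}(D)$, which has finitely many components. $\square$

**Fact 3.2.** Put $|\sum g_jz^j|_s=\max|g_j|s^j$. An analytic nowhere-vanishing function on $\{r<|z|<r'\}$ has the form $Cz^n(1+\varepsilon)$ with $|\varepsilon|_s<1$ for all $s\in(r,r')$. If it defines a finite map of degree $e$ to an annulus $\{\rho<|z|<\rho'\}$, then $|n|=e$. With $\mathsf D=z\frac d{dz}$ one has $|\mathsf D\varepsilon|_s\le|\varepsilon|_s$.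

*Proof.* Having no zeros means that the same monomial strictly dominates at every radius (Newton polygon); this is the first claim. Next, $n\ne0$ since the image is not in one circle. For $|w|\in|L^*|\cap(\rho,\rho')$ all solutions of $Cz^n(1+\varepsilon)=w$ lie on one circle, where the reduced equation is $cz^n=1$ with $|n|$ solutions counted with multiplicity. The last claim holds because $|j|\le1$ for integers $j$. $\square$

Such a map sends $\zeta(0,s)$ to $\zeta(0,|C|s^n)$, so it multiplies distances along the skeleton by $|n|=e$.

**Fact 3.3** (Favre–Rivera-Letelier, *Théorie ergodique des fractions rationnelles sur un corps ultramétrique*, Proc. LMS 2010). There is a probability measure $\mu$ on $\mathbf P$ with $\varphi^*\mu=d\mu$, such that $d^{-n}(\varphi^n)^*\delta_x\to\mu$ weakly for every $x\in\mathbf H$ with infinite backward orbit.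

Consequences of $\varphi^*\mu=d\mu$. First, $\varphi_*\mu=\mu$, so $\mu(E)\le\mu(\varphi^{-1}\varphi(E))=\mu(\varphi(E))$. Secondly,
$$\mu(\{\varphi(y)\})=\frac d{\deg_y\varphi}\,\mu(\{y\}).\tag{3.1}$$
Thirdly, if $W$ is a component of $\varphi^{-n}(D)$ of degree $e$ over $D$, then $\mu(W)=e\,d^{-n}\mu(D)$.

Let $J=\operatorname{supp}\mu$. Then $\varphi^{-1}(J)=J$. Indeed, if $y\in J$ and $U\ni\varphi(y)$ is open, then $\mu(U)=\mu(\varphi^{-1}(U))>0$, so $\varphi(y)\in J$. Conversely let $\varphi(y)\in J$, and let $Q$ be a small connected neighborhood of $y$ with finite boundary disjoint from the finite set $\varphi^{-1}(\varphi(y))$. Choose a neighborhood $U$ of $\varphi(y)$, a component of the complement of a finite set of type II points, that avoids $\varphi(\partial Q)$. The component $W\ni y$ of $\varphi^{-1}(U)$ is connected and avoids $\partial Q$, so $W\subset Q$, and $\mu(Q)\ge\mu(W)\ge d^{-1}\mu(U)>0$.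

**Example.** For $\varphi_\lambda$, (2.4) says that each $\zeta(0,s)$ with $\rho<s<1$ has two preimages on the segment $\{\zeta(0,s)\}_{\rho<s<1}$, each of local degree $2$ (the exponents are $\mp2$), so these are all four preimages. The $n$-th preimages are $2^n$ points of multiplicity $2^n$, one in each of the $2^n$ equal subintervals of the $\log s$-line. So $\mu$ is normalized length on $[\zeta(0,\rho),\zeta(0,1)]$, and $J$ is this segment.

**Lemma 3.4 (Riemann–Hurwitz).** Let $D$ be an open disc and $W$ a component of $\varphi^{-1}(D)$, of degree $e$ over $D$, with $b$ boundary points. Then $W$ contains exactly $e+b-2$ critical points of $\varphi$, with multiplicity. In particular, if $D$ contains no critical value, $\varphi^{-1}(D)$ consists of $d$ open discs mapped isomorphically onto $D$.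

*Proof.* The idea is to count zeros of a derivative from its dominant terms near the boundary. We have $1\le b<\infty$. The complement of $W$ consists of $b$ closed discs, one for each boundary point. Choose coordinates with $D=\{|T|<\rho\}$ and $W=\{|x|<\sigma_1\}\setminus\bigcup_{i=2}^b\{|x-p_i|\le\sigma_i\}$. On a thin annulus inside $W$ at $|x|=\sigma_1$ the function $T\circ\varphi$ has no zeros, so it is $c\,x^{e_1}(1+\varepsilon)$; near the $i$-th hole it is $c_i(x-p_i)^{-e_i}(1+\varepsilon_i)$. As $|T\circ\varphi|<\rho$ tends to $\rho$ at $\partial W$, all $e_i>0$. The part of $W$ outside the thin annuli is compact, so its image lies in some $\{|T|\le\rho'\}$ with $\rho'<\rho$. For $|w|$ close to $\rho$, the preimages of $w$ in $W$ thus lie in the thin annuli, $e_i$ of them in the $i$-th. So $\sum e_i=e\le d<p$, and no $e_i$ is zero in $k$. Hence on these annuli the rational function $(T\circ\varphi)'$ is dominated by its terms of exponent $e_1-1$, resp. $-e_i-1$: the leading term keeps its absolute value, the others do not grow. Its number of zeros minus poles is therefore $e_1-1$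 in the outer disc and $-e_i-1$ in the $i$-th hole. It has no poles in $W$, so it has $(e_1-1)+\sum_{i\ge2}(e_i+1)=e+b-2$ zeros in $W$; these are the critical points with multiplicity, since ramification is tame. If there are none, $e=b=1$. $\square$

**Lemma 3.5.** (a) No point of $\mathbf H$ has finite backward orbit; so Fact 3.3 applies to every $x\in\mathbf H$. (b) $\mu$ has no atoms; so $J$ is infinite.

*Proof.* **Step 1: no totally ramified cycle in $\mathbf H$.** We show there is no cycle of $q$ points $y_0,\dots,y_{q-1}$ in $\mathbf H$ (indices mod $q$, $\varphi(y_i)=y_{i+1}$) with all local degrees $d$, i.e. with $\varphi^{-1}(y_{i+1})=\{y_i\}$. This is where bad reduction enters.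

Type IV. Let $D\ni y_{i+1}$ be an open disc. Every component of $\varphi^{-1}(D)$ contains a preimage of $y_{i+1}$, so $\varphi^{-1}(D)$ is connected of degree $d$ and contains $d+b-2\ge1$ critical points. The sets $\overline D$ intersect in $\{y_{i+1}\}$, so the sets $\varphi^{-1}(\overline D)$ intersect in $\{y_i\}$. By compactness they eventually avoid the finite set of critical points, a contradiction.

Type II or III, $q\ge2$. Let $O$ be the open annulus between $y_{i+1}$ and $y_{i+2}$. By Fact 3.1 each component of $\varphi^{-1}(O)$ is a component of $\mathbf P\setminus\{y_i,y_{i+1}\}$ with both points in its boundary. So $\varphi^{-1}(O)$ is the open annulus between $y_i$ and $y_{i+1}$, mapped with degree $d$, and $\mathrm{dist}(y_{i+1},y_{i+2})=d\,\mathrm{dist}(y_i,y_{i+1})$ by Fact 3.2. Going around the cycle, $\mathrm{dist}(y_0,y_1)=d^q\,\mathrm{dist}(y_0,y_1)$ with $0<\mathrm{dist}<\infty$, a contradiction.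

Type III, $q=1$. Write $y=\zeta(0,r)$ with $r\notin|L^*|$. No zero or pole of $z\circ\varphi$ has absolute value $r$, so on a thin annulus around $|z|=r$ we have $z\circ\varphi=Cz^n(1+\varepsilon)$ and $|C|r^n=r$. As $r\notin|L^*|$, $n\neq0$, so $|n|=\deg_y\varphi=d\ge2$, and $r^{1-n}=|C|$ puts $r$ in the divisible group $|L^*|$, a contradiction.

Type II, $q=1$. In a coordinate where $y=\zeta(0,1)$, local degree $d$ means $\varphi\in\mathrm{Rat}_d(\mathcal O_L)$, against (2.2).

**Step 2: proof of (a).** If $y\in\mathbf H$ has finite backward orbit $T=\bigcup_{n\ge0}\varphi^{-n}(y)$, then $\varphi^{-1}(T)\subseteq T$, and $|\varphi^{-1}(T)|\ge|T|$ by surjectivity. So $\varphi^{-1}(T)=T$, $\varphi$ permutes $T$, each point of $T$ has one preimage, with local degree $d$, and $T$ consists of cycles excluded in Step 1.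

**Step 3: proof of (b).** By (3.1) masses do not decrease along the forward orbit of an atom. So that orbit is finite and ends in a cycle along which masses are constant, i.e. all local degrees are $d$. By Step 1 the cycle is of type I. A point $y$ of it is a superattracting fixed point of $\varphi^q$, so there is an open disc $D\ni y$ with $\varphi^q(D)\subset D$. Take $x\in\mathbf H\setminus D$. Then $\varphi^{-qn}(x)\cap D=\emptyset$ for all $n$, and Fact 3.3 gives $\mu(D)=0$, a contradiction. If $J$ were finite, $\mu$ would be a sum of atoms. $\square$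

## 4. Few disc preimages when nothing repels

A disc that maps isomorphically onto a larger disc containing it has a repelling fixed point. We turn (2.3) into a bound on the number of preimage discs.

**Lemma 4.1.** No open disc $W$ simultaneously contains no critical value of $\varphi^l$ $(l\ge1)$ and satisfies $\mu(W)>2d^{1-l}$.

*Proof.* **Step 1: many isomorphic preimages.** Suppose $W$ is such a disc. Let $u_m$ be the number of components $W'$ of $\varphi^{-m}(W)$ that are discs mapped isomorphically onto $W$ by $\varphi^m$. A critical value of $\varphi^{l-1}$ in a component of $\varphi^{-1}(W)$ would give a critical value of $\varphi^l$ in $W$, and critical values of $\varphi$ are critical values of $\varphi^l$; so Lemma 3.4 iterates to give $u_l=d^l$. As $\varphi$ has at most $2d-2$ critical values, at most $2d-2$ of the $u_m$ disjoint discs contain one, and each of the others has $d$ isomorphic preimages. So $u_{m+1}\ge d(u_m-(2d-2))$. Dividing by $d^{m+1}$ and summing, for $m\ge l$,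
$$u_m\ge d^m\Bigl(1-(2d-2)\sum_{i\ge l}d^{-i}\Bigr)=d^m(1-2d^{1-l}).$$

**Step 2: one of them lies inside $W$.** Fix $x\in W\cap\mathbf H$. Each $W'$ contains exactly one point of $\varphi^{-m}(x)$, of local degree $1$. By Fact 3.3 the points of $\varphi^{-m}(x)$ in the open set $W$ have total weight $\ge d^m(\mu(W)-o(1))$, out of a total weight $d^m$. So at least $d^m(\mu(W)-2d^{1-l}-o(1))\to\infty$ of the $W'$ meet $W$. They are disjoint, so at most one contains the point $\partial W$; the others that meet $W$ are contained in $W$. At least two are, so some $W'\subsetneq W$. Then $\partial W'\ne\partial W$ (two directions at the same point, one inside the other, are equal), so $\overline{W'}\subset W$.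

**Step 3: a repelling point.** The inverse $g:W\to W'$ of $\varphi^m:W'\to W$ is an isomorphism of discs, so it multiplies distances by a constant, the ratio of the radii, which is $<1$. So $g$ has a fixed point in $W'(L)$, and it is repelling for $\varphi^m$. This contradicts (2.3). $\square$

**Lemma 4.2.** If $D$ is an open disc meeting $J$ and $n\ge0$, then at most $2d$ components of $\varphi^{-n}(D)$ are discs.

*Proof.* Let $c_n$ be their number. By Lemma 3.4, $c_{n+1}\ge d(c_n-(2d-2))$, that is, $c_{n+1}-2d\ge d(c_n-2d)$. If $c_{n_0}>2d$ for some $n_0$, then $c_n\ge d^{n-n_0}$ for $n\ge n_0$, so $c_n>(2d-2)\cdot2n$ for large $n$. As $\varphi^{2n}$ has at most $(2d-2)2n$ critical values, some disc component $W$ of $\varphi^{-n}(D)$ contains none of them. But $\mu(D)>0$ and $\mu(W)\ge d^{-n}\mu(D)>2d^{1-2n}$ for $n$ large. This contradicts Lemma 4.1 with $l=2n$. $\square$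

## 5. $J$ lies in a segment

**Lemma 5.1.** No point $y$ has three directions meeting $J$.

*Proof.* The purpose is to show that branching of $J$ at $y$ would produce too many disc preimages. Such a $y$ is of type II. Let $D_1,D_2,D_3$ be three directions at $y$ meeting $J$ and $Y_n=\varphi^{-n}(y)$. We claim $|Y_n|\le6d$ for all $n$; assume $|Y_n|\ge2$. For $y'\in Y_n$ let $\mathrm{val}(y')\ge1$ be the number of directions at $y'$ that contain other points of $Y_n$.

By Fact 3.1 for $\varphi^n$ there are components $W_i$ of $\varphi^{-n}(D_i)$ with $y'\in\partial W_i$, $i=1,2,3$. They are pairwise disjoint components of $\mathbf P\setminus Y_n$. They lie in different directions at $y'$: for $w\in W_i$ we have $[w,y')\subset W_i$, and two such segments in the same direction share a germ at $y'$. If the direction containing $W_i$ contains no other point of $Y_n$, it is a component of $\mathbf P\setminus Y_n$, so it equals $W_i$, and $W_i$ is a disc with boundary $\{y'\}$. Hence $y'$ bounds at least $3-\mathrm{val}(y')$ disc components of $\bigcup_i\varphi^{-n}(D_i)$.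

Let $n_v$ be the number of $y'\in Y_n$ of valence $v$. By Lemma 4.2 for the three $D_i$, $2n_1+n_2\le6d$. In the finite tree spanned by $Y_n$, $\mathrm{val}$ is the valence at points of $Y_n$, all leaves lie in $Y_n$, and there are fewer points of valence $\ge3$ than leaves. So $|Y_n|\le n_1+n_2+n_1\le6d$, as claimed.

Thus $d^{-n}(\varphi^n)^*\delta_y$ is carried by at most $6d$ points for every $n$. If $J$ contained $6d+1$ points, disjoint open neighborhoods of them would have positive $\mu$-mass, hence positive mass for $d^{-n}(\varphi^n)^*\delta_y$ with $n$ large, which is impossible. So $|J|\le6d$, contradicting Lemma 3.5. $\square$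

**Lemma 5.2.** There are $a\ne b$ in $J$ with $J\subset[a,b]$.

*Proof.* Among three points of $J$ one lies between the other two; otherwise their median has three directions meeting $J$. Fix $x\ne y$ in $J$. So each $p\in J$ satisfies $p\in[x,y]$, or $y\in[x,p]$, or $x\in[p,y]$. Let $R=\{p\in J:y\in[x,p]\}$. For $c\ne c'$ the set $\{\zeta:c\in[c',\zeta]\}$ is the complement of the direction at $c$ containing $c'$, hence closed. So $R$ is compact, and it contains $y$.

*$R$ is totally ordered by $p\le p'\iff p\in[y,p']$.* Let $p,p'\in R$. If neither $p\in[y,p']$ nor $p'\in[y,p]$, then $p,p'\neq y$ and $y\in[p,p']$. As $y\in[x,p]$ and $y\in[x,p']$, the directions at $y$ toward $x$, $p$, $p'$ are distinct, against Lemma 5.1.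

*$R$ has a largest element.* For $p\in R$ the set $R_p=\{p'\in R:p\in[y,p']\}$ is closed and contains $p$, and $p\le p'$ implies $R_{p'}\subset R_p$. So the $R_p$ form a nested family of nonempty compact sets; take $b$ in their intersection. Then $b\in J$ and $R\subset[y,b]$.

In the same way there is $a\in J$ with $x\in[a,y]$ such that all $p\in J$ with $x\in[p,y]$ lie in $[a,x]$. As $x\ne y$, $x\in[a,y]$ and $y\in[x,b]$, the segment $[a,b]$ is the concatenation of $[a,x],[x,y],[y,b]$. So $J\subset[a,b]$ and $a\ne b$. $\square$

Put $\Gamma=[a,b]$.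

**Lemma 5.3.** An open disc $U$ meeting $J$ contains a critical value of $\varphi^2$. The points $a,b$ are of type II or III.

*Proof.* If $U$ contained no critical value of $\varphi^2$, then by Lemma 3.4, applied twice, $\varphi^{-2}(U)$ would be a union of $d^2\ge4$ disjoint discs, each meeting $\varphi^{-2}(J)=J\subset[a,b]$. A disc meeting $[a,b]$ but containing neither $a$ nor $b$ would force the arc $[a,b]$ to pass twice through the boundary point of the disc. So each disc contains $a$ or $b$, and at most two exist, a contradiction.

If $a$ is of type IV, small discs around $a$ avoid the finitely many critical values of $\varphi^2$, a contradiction.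

If $a$ is of type I, then $\varphi^{-1}(a)\subset J\subset[a,b]$ consists of type I points, and interior points of a segment are of type II or III, so $\varphi^{-1}(a)\subseteq\{a,b\}$. If $\varphi^{-1}(a)=\{a,b\}$, then $b$ is of type I, so in the same way $\varphi^{-1}(b)\subseteq\{a,b\}$; but $a$ and $b$ map to $a$, so $\varphi^{-1}(b)$ would be empty. So either $\varphi^{-1}(a)=\{a\}$, or $\varphi^{-1}(a)=\{b\}$ and then $\varphi^{-1}(b)=\{a\}$. In both cases $a$ is a superattracting fixed point of $\varphi^2$. A small disc $D\ni a$ has images $\varphi^{2n}(D)$ decreasing to $\{a\}$, and $\mu(D)\le\mu(\varphi^{2n}(D))\to\mu(\{a\})=0$. So $a\notin J$, a contradiction. The same applies to $b$. $\square$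

## 6. The branches over the annulus $A$

Let $A$ be the open annulus between $a$ and $b$. Then $\mathbf P\setminus A=C_a\sqcup C_b$ with $a\in C_a$, $b\in C_b$ closed and connected, and both contain open discs. As $\overline{K_\infty}$ is dense in $L$, we can choose a coordinate $z$, defined over a finite extension of $K_\infty$, with $0\in C_a$ and $\infty\in C_b$. Then $A=\{\rho_-<|z|<\rho_+\}$ and $(a,b)=\{\zeta(0,r)\}_{\rho_-<r<\rho_+}$. Let $\ell=\log(\rho_+/\rho_-)\in(0,\infty)$. "Concentric" means concentric in $z$, and left and right refer to increasing $|z|$.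

**Proposition 6.1.** $\varphi^{-1}(A)=A_1\sqcup\dots\sqcup A_r$, $r\ge2$, where the $A_i\subset A$ are open concentric annuli (ordered from $a$ to $b$), and
$$f_i:=\varphi|_{A_i}:A_i\to A,\qquad z\circ f_i=C_iz^{n_i}(1+\varepsilon_i),\quad|\varepsilon_i|_s<1,\quad n_i=s_id_i,\ s_i=\pm1,$$
with $d_i\ge2$, $\sum d_i=d$, $s_{i+1}=-s_i$. The point $a$ is an end of $A_1$ and $b$ an end of $A_r$.

*Proof.* **Step 1: the components are concentric annuli.** Put $F=\varphi^{-1}(\{a,b\})\subset J\subset\Gamma$. Let $W$ be a component of $\varphi^{-1}(A)$; it is a component of $\mathbf P\setminus F$ and maps onto $A$. Since $J\subset[a,b]$ is infinite, $A\cap J\ne\emptyset$, so $W$ meets $\varphi^{-1}(J)=J\subset\Gamma$. Let $w\in W\cap\Gamma$. For $f\in\partial W\subset F$ the set $W\cup\{f\}$ is connected, so $[w,f)\subset W\cap\Gamma$. Thus $f\notin W$ is an end of the interval $W\cap\Gamma$. An interval has two ends and $\varphi(\partial W)=\{a,b\}$, so $\partial W=\{f,f'\}$ with $\{\varphi(f),\varphi(f')\}=\{a,b\}$, and $W\cap\Gamma=(f,f')$. All other points of $F$ lie on $\Gamma\setminus[f,f']$,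 outside the open annulus between $f$ and $f'$. So $W$ is this annulus, a concentric subannulus of $A$. As $0,\infty\notin A$, $z\circ\varphi$ has no zero or pole on $W$, and Fact 3.2 gives the stated form with $d_i$ the degree. Degrees add up to $d$.

**Step 2: the ends.** As $a\in J$, $\varphi(a)\in J\subset[a,b]$. If $\varphi(a)\in(a,b)\subset A$, then $a\in\varphi^{-1}(A)\subset A$, which is false. So $a\in F$, and likewise $b\in F$. By the last statement of Fact 3.1, every $f\in F$ is in the closure of some $A_i$, hence an end of it. So $a$ is an end of the first annulus and $b$ of the last.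

**Step 3: degrees.** In log-radius $A_i$ has length $\ell/d_i$. If $r=1$, then $A_1=A$ and $d=d_1=1$, a contradiction. So $r\ge2$, and $\sum1/d_i\le1$ gives $d_i\ge2$.

**Step 4: signs.** For $1\le i<r$ let $X_i$ be the closed region between $A_i$ and $A_{i+1}$: the points of $A$ with $r_i\le|z|\le r_i'$, where $r_i\le r_i'$ are the radii of the right end of $A_i$ and the left end of $A_{i+1}$. It is connected, contains these two ends, and is disjoint from $\varphi^{-1}(A)$. So it maps into one of $C_a,C_b$. Hence the right end of $A_i$ and the left end of $A_{i+1}$ map to the same point of $\{a,b\}$, and $s_{i+1}=-s_i$. $\square$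

**What the gaps cover.** We need to know which parts of $\mathbf P$ lie over $C_a$ and $C_b$. Let $E_1\in\{C_a,C_b\}$ be the one receiving $X_1$ and $E_2$ the other. For $E\in\{C_a,C_b\}$ let $D_E=A\cup E$, an open disc whose boundary point is the element of $\{a,b\}$ not in $E$.

Suppose $X_i$ maps into $E$ and put $X_i^+=A_i\cup X_i\cup A_{i+1}\subset A$. It is connected and maps into $D_E$. The inner ends of $A_i,A_{i+1}$ map into $E$, so the outer ends, which are the boundary points of $X_i^+$, map to $\partial D_E$. So $X_i^+$ is a component of $\varphi^{-1}(D_E)$. By Fact 3.1, $X_i^+\to D_E$ is finite and onto, of degree $d_i+d_{i+1}$ (count over $A$), and $X_i=X_i^+\cap\varphi^{-1}(E)$ maps onto $E$. In the same way $C_a$, connected and disjoint from $\varphi^{-1}(A)$, maps into some $E$; then $C_a\cup A_1\to D_E$ is finite and onto of degree $d_1$, and $C_a$ maps onto $E$. Similarly for $C_b\cup A_r$, of degree $d_r$. The right ends of $A_1$ and $A_2$ map to different points, and the two ends of one $A_i$ map to different points. Hence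

$$\text{if }r\ge3,\ X_2\text{ maps onto }E_2;\qquad\text{if }r=2,\ \text{both }C_a\text{ and }C_b\text{ map onto }E_2.\tag{6.1}$$

**Example.** For $\varphi_\lambda$, (2.4) shows $A=\{\rho<|x|<1\}$, $A_1=\{\rho<|x|<\sqrt\rho\}$ with $n_1=-2$, $A_2=\{\sqrt\rho<|x|<1\}$ with $n_2=2$. Here $r=2$, $X_1$ is the circle $|x|=\sqrt\rho$, it covers $E_1=C_a=\{|x|\le\rho\}$, and both $C_a$ and $C_b$ map onto $C_b$.

## 7. Periodic circles and a cohomological equation

We seek an analytic 1-form $\omega$ on $A$, close to $dz/z$, with $f_i^*\omega=n_i\omega$ for every $i$; on a Lattès map this would be the invariant differential of the elliptic curve. We first do it for one composition of branches that fixes a circle.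

**Words.** For a word $w=w_1\cdots w_n$ in $\{1,\dots,r\}$ let $A_w=\{x\in A_{w_1}:\varphi^j(x)\in A_{w_{j+1}},\ 1\le j<n\}$ and $f_w=\varphi^n|_{A_w}:A_w\to A$. Since $|z\circ f_i|$ is a monotone function of $|z|$ on $A_i$, induction shows that $A_w$ is a concentric open annulus, with log-radius interval $I_w$ of length $\ell/N_w$, that $f_{wv}=f_v\circ f_w$, $A_{wv}=f_w^{-1}(A_v)$, and
$$z\circ f_w=C_wz^{M_w}(1+\varepsilon_w),\quad|\varepsilon_w|_s<1,\qquad M_w=\prod n_{w_i},\quad N_w=|M_w|=\deg f_w,\quad p\nmid M_w .$$
Since $p\nmid M_w$, the binomial series makes $(1+\varepsilon_w)^{1/M_w}$ analytic. The function $\xi=z(1+\varepsilon_w)^{1/M_w}$ satisfies $|\xi|=|z|$, is an isomorphism of $A_w$ onto a concentric annulus with the same radii (on each circle its reduction has degree $1$), and $z\circ f_w=C_w\xi^{M_w}$. So $f_w$ is Galois with deck group $\xi\mapsto\epsilon\xi$, $\epsilon^{N_w}=1$, which preserves concentric subannuli. Functions and 1-forms invariant under it descend along $f_w$: an invariant Laurent series in $\xi$ is a series in $\xi^{N_w}$, and $f_w^*\frac{dz}z=M_w\frac{d\xi}\xi$.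 Also
$$f_w^*\frac{dz}z=M_w(1+\eta_w)\frac{dz}z,\qquad\eta_w=\frac{\mathsf D\varepsilon_w}{M_w(1+\varepsilon_w)},\quad|\eta_w|_s<1,\tag{7.1}$$
and $|g\circ f_w|_s=|g|_{|C_w|s^{M_w}}$ for $g$ analytic on a concentric subannulus of $A$ containing that radius.

**Definition (admissible word).** The word $u$ is admissible if (i) the affine map $x\mapsto\log|C_u|+M_ux$ has its fixed point $\log r_u$ in the open interval $I_u$, and (ii) $M_u\ne1$ in $k$.

As $N_u\ge2$, the fixed point is unique, and $r_u\in|L^*|$ by divisibility. Let $Y_u=\{|z|=r_u\}\subset A_u$; then $f_u(Y_u)=Y_u$. For $\varphi_\lambda$ the word $1$ is admissible: $x\mapsto2\log\rho-2x$ fixes $\frac23\log\rho$, inside $(\log\rho,\frac12\log\rho)$, and $M_1=-2\neq1$ in $k$. The word $2$ is not: $x\mapsto2x$ fixes only the end $0$ of $(\frac12\log\rho,0)$.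

**Why one cannot simply iterate.** Write $f=f_u$, $M=M_u$, $\eta=\eta_u$. The form one would try is the limit of
$$M^{-n}(f^n)^*\frac{dz}z=\prod_{j<n}(1+\eta\circ f^j)\,\frac{dz}z .$$
On $Y_u$ we have $|\eta\circ f^j|_{r_u}=|\eta|_{r_u}$, since $f$ preserves the circle. The factors do not tend to $1$ unless $\eta=0$, so the product does not converge. There is no contraction to exploit. Instead we solve $1+\eta=h/(h\circ f)$. To first order this asks for a Laurent polynomial $g$ over $k$ with $e=g-g(z^M)$, where $e$ is the leading part of $\eta$. There is an obstruction: for such an $e$ the coefficients along each sequence $j_0,j_0M,j_0M^2,\dots$ with $M\nmid j_0$ sum to zero. The periodic points near $Y_u$ make the obstruction vanish, because by (2.1) their multipliers are exactly $M^n$.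

**Lemma 7.1.** For $u$ admissible there is $h$ analytic on $A$ with $|h-1|_s<1$ for all $s\in(\rho_-,\rho_+)$ such that $\omega_u=h\frac{dz}z$ satisfies $f_u^*\omega_u=M_u\omega_u$ on $A_u$.

*Proof.* Write $f=f_u$, $M=M_u$, $N=|M|\ge2$.

**Step 1: normalization over a discretely valued field.** We want successive approximation to terminate in the limit, and discreteness of the valuation will ensure this. Factor the rational function $z\circ\varphi^{|u|}$ over a finite extension of $K_\infty$ and expand the factors on $A_u$; so all Laurent coefficients of $z\circ f$ lie in a finite extension $F$ of $K_\infty$. Let $C_u$ be the coefficient of $z^M$. Enlarging $F$ and replacing $z$ by $z/\gamma$ with $\gamma^{M-1}=C_u^{-1}$ (this does not change $dz/z$), we may assume $f=z^M(1+\varepsilon)$ and $r_u=1$, so $Y=Y_u=\{|z|=1\}$. The field $F$ is complete and discretely valued with residue field $k$. Choose $R>1$ with $\{R^{-1}\le|z|\le R\}\subset A_u$; then $\{R^{-N}\le|z|\le R^N\}\subset A$. For a Laurent series $g=\sum g_jz^j$ over $F$ let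
$$|g|=\sup|g_j|,\qquad\|g\|=\sup|g_j|R^{|j|},\qquad\|g\|_N=\sup|g_j|R^{N|j|}.$$
These are $|g|_1$, $\max(|g|_R,|g|_{R^{-1}})$, $\max(|g|_{R^N},|g|_{R^{-N}})$, so they are submultiplicative, and $|\cdot|\le\|\cdot\|\le\|\cdot\|_N$. We have $\|\varepsilon\|<1$, $\sigma:=\|\eta\|<1$, $\|g\circ f\|\le\|g\|_N$ and $|g\circ f|=|g|$.

**Step 2: the approximation scheme.** We claim that there are Laurent polynomials $h_0=1,h_1,\dots$ with $\|h_i-1\|_N\le\sigma$ such that $1+\eta_i:=(1+\eta)(h_i\circ f)/h_i$ has $\|\eta_i\|\le\sigma$, $|h_{i+1}-h_i|\le|\eta_i|$, and $|\eta_{i+1}|<|\eta_i|$ unless $\eta_i=0$. Given $h_i$, put $\delta=|\eta_i|$. If $\delta=0$ put $h_{i+1}=h_i$. Otherwise take $\alpha\in F$ with $|\alpha|=\delta$ (the supremum is attained, as the coefficients tend to $0$), and let $e=\sum e_jz^j\in k[z,z^{-1}]$ be the reduction of $\alpha^{-1}\eta_i$.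

**Step 3: periodic points remove the obstruction.** We show
$$e_0=0,\qquad\sum_{c\ge0}e_{j_0M^c}=0\quad\text{for all }j_0\ne0,\ M\nmid j_0.\tag{7.2}$$
Let $n\equiv1$ mod $p(p-1)$ be large (any large $n$ in characteristic $0$). Then $M^n\equiv M\not\equiv1$ and $n\not\equiv0$ mod $p$. On $Y$, $f^n=z^{M^n}(1+\cdots)$ with a correction of norm $<1$. The equation $f^n(x)=x$ on $Y$ reduces to $z^{M^n-1}=1$, whose roots are simple because $p\nmid M^n-1$. So by Hensel each $\xi\in k$ with $\xi^{M^n-1}=1$ is the reduction of some $x\in Y$ with $f^n(x)=x$. By (7.1) its multiplier is $M^n\prod_{j<n}(1+\eta(f^jx))$. It reduces to $M^n$ and lies in $k$ by (2.1), so it equals $M^n$, and $\prod_{j<n}(1+\eta(f^jx))=1$. Multiplying by $h_i(f^nx)/h_i(x)=1$ gives $\prod_{j<n}(1+\eta_i(f^jx))=1$. As $|\eta_i(f^jx)|\le\delta$, it follows that $|\sum_{j<n}\eta_i(f^jx)|\le\delta^2<\delta$. Dividing by $\alpha$ and reducing,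
$$\sum_{i<n}e(\xi^{M^i})=0\qquad\text{for all }\xi\in\mu_Q(k),\quad Q=|M^n-1|.$$
As $p\nmid Q$, the functions $\xi\mapsto\xi^c$, $c\in\mathbb Z/Q$, on $\mu_Q(k)$ are linearly independent. So for each class $c$ mod $Q$ the sum of $e_j$ over the pairs $(j,i)$ with $e_j\ne0$, $0\le i<n$, $jM^i\equiv c$ vanishes. Let $H\ge1$ with $|j|\le H$ whenever $e_j\ne0$, and take $n$ with $Q>H(1+N^{n/2})$ and $N^n>H$. Note that $M$ is invertible mod $Q$, as $M^n\equiv1$.

$(*)$ If $|j|,|j'|\le H$ and $j\equiv j'M^l$ mod $Q$ with $0\le l<n$, then $j=j'M^l$ or $j'=jM^{n-l}$. Indeed, if $l\le n/2$, then $|j-j'M^l|\le H(1+N^{n/2})<Q$, and the first holds. Otherwise multiply by $M^{n-l}$ to get $jM^{n-l}\equiv j'$, and argue in the same way.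

Take $c=0$. Then $jM^i\equiv0$ forces $Q\mid j$, so $j=0$. Hence $ne_0=0$ and $e_0=0$.

Take $c=j_0\ne0$ with $M\nmid j_0$ and $|j_0|\le H$ (if $|j_0|>H$ all terms of (7.2) vanish). If $jM^i\equiv j_0$ with $1\le i<n$, then $j\equiv j_0M^{n-i}$, and by $(*)$ $j=j_0M^{n-i}$ or $j_0=jM^i$; the latter is impossible as $M\nmid j_0$. If $i=0$, then $j=j_0$. So $j=j_0M^c$ with $0\le c<n$. Conversely each $j=j_0M^c$ in the support has $c<n$, as $N^n>H$, and occurs with $i=0$ if $c=0$ and with $i=n-c$ otherwise. This $i$ is unique: two values would give $j\equiv jM^l$ with $0<l<n$, and by $(*)$ $j=jM^l$ or $j=jM^{n-l}$, impossible for $j\ne0$. So each $e_{j_0M^c}$ is counted exactly once, which is (7.2).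

**Step 4: the correction.** We solve the first-order equation and keep all the bounds. Put $G_0=0$ and $G_j=-\sum_{c\ge1,\,e_{jM^c}\ne0}(\eta_i)_{jM^c}$ for $j\ne0$. Then $G=\sum G_jz^j$ is a Laurent polynomial and $|G|\le\delta$. As $|(\eta_i)_l|\le\sigma R^{-|l|}$,
$$|G_j|R^{N|j|}\le\max_{c\ge1}\sigma R^{N|j|-N^c|j|}\le\sigma,$$
so $\|G\|_N\le\sigma$. The reduction $g$ of $\alpha^{-1}G$ has $g_j=-\sum_{c\ge1}e_{jM^c}$ for $j\ne0$ and $g_0=0$. Consider the coefficient of $z^j$ in $e+g(z^M)-g$. For $j=0$ it is $e_0=0$. For $j\ne0$, $M\nmid j$, it is $\sum_{c\ge0}e_{jM^c}=0$. For $j\ne0$, $M\mid j$, it is $e_j-\sum_{c\ge0}e_{jM^c}+\sum_{c\ge1}e_{jM^c}=0$. So $e+g(z^M)-g=0$.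

Put $h_{i+1}=h_i(1+G)$. Then $\|h_{i+1}-1\|_N\le\sigma$ and $|h_{i+1}-h_i|\le\delta$. Moreover $1+\eta_{i+1}=(1+\eta_i)(1+G\circ f)/(1+G)$, so $\|\eta_{i+1}\|\le\sigma$, because $\|G\circ f\|\le\|G\|_N\le\sigma$. Up to norm $\delta^2$, $\eta_{i+1}$ is $\eta_i+G\circ f-G$. Since $f$ reduces to $z^M$ on $Y$, $\alpha^{-1}\eta_{i+1}$ reduces to $e+g(z^M)-g=0$, i.e. $|\eta_{i+1}|<\delta$. The claim is proved.

**Step 5: the limit near $Y$.** Since $F$ is discretely valued, the strictly decreasing values $|\eta_i|$ tend to $0$, and $h_i\to h$ in $|\cdot|$ with $\|h-1\|_N\le\sigma$. So $h$ is analytic on $U_0=\{R^{-N}<|z|<R^N\}\subset A$, $|h-1|_s<1$ there, and $(1+\eta)\,h\circ f=h$ on $Y$. By the identity theorem, $f^*\omega=M\omega$ for $\omega=h\,dz/z$ on $f^{-1}(U_0)=\{R^{-1}<|z|<R\}\subset U_0$.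

**Step 6: extension to $A$.** We use that $f$ stretches radii. Here $f^{-1}$ of a set means the preimage in $A_u$. Suppose $\omega=h\,dz/z$ is defined, with $|h-1|_s<1$, on a concentric open annulus $U_i$, $Y\subset U_i\subset A$, with $f^{-1}(U_i)\subset U_i$ and $f^*\omega=M\omega$ on $f^{-1}(U_i)$. Put $U_{i+1}=f(U_i\cap A_u)$. It contains $f(f^{-1}(U_i))=U_i$, and $f^{-1}(U_{i+1})=U_i\cap A_u$ because $|f|$ is a monotone function of $|z|$. On $f^{-1}(U_i)$ the form $\omega=M^{-1}f^*\omega$ is invariant under the deck group; by the identity theorem it is invariant on the concentric annulus $U_i\cap A_u$, which the deck group preserves. So $\omega=M^{-1}f^*\omega'$ on $U_i\cap A_u$ with $\omega'$ analytic on $U_{i+1}$. We have $\omega'=\omega$ on $U_i$, as $f^*\omega'=M\omega=f^*\omega$ on $f^{-1}(U_i)$ and $f^*$ is injective. Writing $\omega'=h'dz/z$, we get $h'\circ f=h/(1+\eta)$, so $|h'-1|_s<1$ on $U_{i+1}$. Finally $f^{-1}(U_{i+1})\subset U_i\subset U_{i+1}$ and $f^*\omega'=M\omega=M\omega'$ there. So the process continues.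

Let $U=\bigcup U_i$, with log-radius interval $(-x,y)$, $0<x,y<\infty$, and let $A_u$ have interval $(-\alpha',\beta')$, $\alpha',\beta'>0$. Then $U=f(U\cap A_u)$, and $f$ acts on log-radii by multiplication by $M$. If $M>0$, then $x=N\min(x,\alpha')$ and $y=N\min(y,\beta')$ force $x=N\alpha'$, $y=N\beta'$, i.e. $U=f(A_u)=A$. If $M<0$, then $x=N\min(y,\beta')$ and $y=N\min(x,\alpha')$, while $A$ has interval $(-N\beta',N\alpha')\supseteq(-\alpha',\beta')$. If $y<\beta'$ and $x<\alpha'$, then $x=N^2x$, impossible. If $y\ge\beta'$, then $x=N\beta'\ge\alpha'$ and so $y=N\alpha'$. If $x\ge\alpha'$, then $y=N\alpha'\ge\beta'$ and so $x=N\beta'$. So $U=A$, and $f^*\omega=M\omega$ on $A_u$. $\square$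

**Example.** For $\varphi_\lambda$ and $\iota^2=-1$ we have $y=\iota x(1-x)^{1/2}(1-\lambda/x)^{1/2}$ on $A=\{\rho<|x|<1\}$, and $\omega=\iota\,dx/y=h\,dx/x$ with $h=(1-x)^{-1/2}(1-\lambda/x)^{-1/2}$. Since $[2]^*(dx/y)=2\,dx/y$, $f_i^*\omega=\pm2\omega$ on $A_i$, and the leading term shows that the factor is $n_i$. Here one form serves both branches. In general Lemma 7.1 gives a form $\omega_u$ that may depend on $u$, and it does not apply to non-admissible letters. This is the next difficulty.

## 8. One form for all branches

The idea is to precede an arbitrary word $v$ by a long power $w^n$ of one admissible letter. The form of $w^nv$ is then forced to be very close to that of $w$, because it is invariant under a cyclic group of huge order.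

**Proposition 8.1.** There is $\omega=h\frac{dz}z$ on $A$ with $|h-1|_s<1$ for all $s$ and $f_i^*\omega=n_i\omega$ on $A_i$ for all $i=1,\dots,r$.

*Proof.* **Step 1: an admissible letter.** By Proposition 6.1 there is a letter $w$ with $s_w=-1$. It is admissible. For (ii): $M_w=-d_w$, and $d_w+1<d<p$ since $r\ge2$ and all $d_i\ge2$. For (i): the orientation-reversing affine map $\overline{I_w}\to[\log\rho_-,\log\rho_+]\supset\overline{I_w}$ has a fixed point. If it were the left end of $\overline{I_w}$, that end would be mapped to, hence equal, $\log\rho_+$, which is impossible; likewise for the right end. Let $\omega=\omega_w=h\,dz/z$ from Lemma 7.1, $M=M_w$, $N=d_w$. Normalize $z$ so that $f_w=z^M(1+\varepsilon)$, $Y=Y_w=\{|z|=1\}$, $A=\{R_-<|z|<R_+\}$, and put $\tau=\max(R_-,R_+^{-1})<1$. Note $Y\subset A_{w^n}$ for all $n$.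

**Step 2: invariant functions are nearly constant.** Let $g=\sum b_jz^j$ be analytic on $A$ with $|g|_s\le1$ for all $s$, and let $g|_{A_{w^n}}$ be invariant under the deck group $G_n$ of $f_w^n:A_{w^n}\to A$. Then
$$|b_j|\le\tau^{N^n}\ \text{ for all }j\ne0,\qquad\text{i.e. }|g-b_0|_Y\le\tau^{N^n}.\tag{8.1}$$
Indeed $|b_j|\le\tau^{|j|}$, by letting $s\to R_+$ for $j>0$ and $s\to R_-$ for $j<0$. Let $\beta=\max_{j\ne0}|b_j|$; assume $\beta>0$ and let $|\alpha|=\beta$. The reduction of $(g-b_0)/\alpha$ on $Y$ is a nonzero Laurent polynomial without constant term. On $Y$ the elements of $G_n$ have the form $z\mapsto\epsilon z(1+\cdots)$ with a correction of norm $<1$, since $\xi=z(1+\cdots)$. So the reduction is invariant under $z\mapsto\epsilon z$ with $\epsilon$ a primitive $N^n$-th root of unity, and its exponents are nonzero multiples of $N^n$. As $\beta=|b_j|$ for such an exponent, $\beta\le\tau^{N^n}$.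

**Step 3: the defect of a word extends to $A$.** Let $v$ be any word. Define $\theta_v$ on $A_v$ by $f_v^*\omega=M_v\theta_v\,\omega$. Then $\theta_v=(1+\eta_v)(h\circ f_v)/h$, so $|\theta_v-1|_s<1$. We show that $\theta_v$ extends to an analytic $\Theta_v$ on $A$ with $|\Theta_v|_s\le1$.

Let $u=w^nv$. The intervals $\overline{I_{w^n}}$ contain $0$ and have length $\ell/N^n$; so for $n$ large, $\overline{I_u}\subset\overline{I_{w^n}}$ lies in the open log-radius interval of $A$. The affine map of $u$ carries $\overline{I_u}$ onto the larger closed interval, whose ends are not in $\overline{I_u}$. So it has a fixed point in $\overline{I_u}$, not an end, and (i) holds for $u$. As $M_w\ne1$ in $k$, of two consecutive $n$ at least one has $M_u=M_w^nM_v\ne1$ in $k$, so (ii) holds for infinitely many $n$. Consider such $n$. Write $\omega_u=h_n\omega$ with $\omega_u$ from Lemma 7.1, rescaled by a constant so that $h_n$ has constant coefficient $1$; still $|h_n-1|_s<1$. From $f_u=f_v\circ f_w^n$, $f_u^*\omega_u=M_u\omega_u$ and $(f_w^n)^*\omega=M^n\omega$ we get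
$$h_n=\bigl(\theta_v\cdot h_n\circ f_v\bigr)\circ f_w^n\quad\text{on }A_{w^nv}.$$
So $h_n$ is $G_n$-invariant on $A_{w^nv}$, hence, by the identity theorem, on $A_{w^n}$. So $h_n=H_n\circ f_w^n$ on $A_{w^n}$ with $H_n$ analytic on $A$, $|H_n-1|_s<1$, and
$$H_n=\theta_v\cdot(h_n\circ f_v)\quad\text{on }A_v.$$

*The functions $h_n$ tend to $1$.* By (8.1) the coefficients $b_j$, $j\ne0$, of $h_n$ satisfy $|b_j|\le\tau^{N^n}$. Since $|b_j|R_+^j\le1$ for $j>0$, we get $|b_j|R_+^{tj}\le|b_j|^{1-t}$ for $j>0$, $0\le t<1$, and similarly $|b_j|R_-^{tj}\le|b_j|^{1-t}$ for $j<0$. So $h_n\to1$ locally uniformly on $A$, and $H_n\to\theta_v$ locally uniformly on $A_v$.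

*The functions $H_n$ converge on $A$.* Fix $s_0$ in the radius range of $A_v$. The coefficients $c_j$ of $H_n-H_{n'}$ satisfy $|c_j|s^j\le1$ for all $s\in(R_-,R_+)$ and $|c_j|s_0^j\le\delta$ with $\delta\to0$ as $n,n'\to\infty$. For $s=s_0^{1-t}R_+^t$, $0\le t<1$, this gives $|c_j|s^j\le\delta^{1-t}$ for $j>0$ and $|c_j|s^j\le\delta$ for $j\le0$; similarly for $s<s_0$. So $(H_n)$ converges locally uniformly on $A$. Let $\Theta_v$ be the limit.

**Step 4: $\Theta_v$ is constant.** For $m\ge1$ the definition gives $\theta_{w^mv}=\theta_v\circ f_w^m$ on $A_{w^mv}$, so $\Theta_{w^mv}=\Theta_v\circ f_w^m$ on $A_{w^m}$ by the identity theorem. Thus $\Theta_{w^mv}$ satisfies the hypotheses of Step 2 with $n=m$: there is a constant $c^{(m)}$ with $|\Theta_v\circ f_w^m-c^{(m)}|_Y\le\tau^{N^m}$. As $f_w^m(Y)=Y$, $|\Theta_v-c^{(m)}|_Y\le\tau^{N^m}$ for all $m$. So all nonconstant Laurent coefficients of $\Theta_v$ vanish, and $\Theta_v$ is a constant $c_v$.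

**Step 5: $c_v=1$.** Here (2.1) is used once more. With $u=w^nv$ as in Step 3, $f_u^*\omega=M_uc_v\,\omega$ on $A_u$. As $M_u\ne1$ in $k$, $f_u$ has a fixed point on $Y_u$ (Hensel, as in Step 3 of Lemma 7.1). Its multiplier lies in $k$ and reduces to $M_u$, so it equals $M_u$. As $\omega$ does not vanish there, $M_u=M_uc_v$.

Taking for $v$ the single letters proves the proposition. $\square$

## 9. Traces extend $\omega^2$ to $\mathbb P^1$

The signs of the $n_i$ alternate, so we square. Let $Q=\omega^2$ on $A$. It has no zeros or poles there, and $\varphi^*Q=d_i^2Q$ on $A_i$.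

**Step 1: the trace of a quadratic differential.** This step sets up the tool that moves $Q$ into $C_a$ and $C_b$. Let $g:X\to D_E$ be one of the finite maps induced by $\varphi$ at the end of Section 6, $y$ the coordinate $z$ or $1/z$ on the disc $D_E$ (so $y$ is analytic on $D_E$), and $q$ a meromorphic quadratic differential on $X$ with finitely many poles. The form $g^*dy$ is analytic on $X$, and its zeros are the critical points of $\varphi$ in $X$, finite in number. So $F=q/(g^*dy)^2$ is a meromorphic function on $X$ with finitely many poles. Choose a nonzero polynomial $P(y)$ vanishing to high order at the images of these poles, so that $(g^*P)F$ is analytic on $X$. Over a closed disc in $D_E$ with radius in $|L^*|$, the ring of functions is a principal ideal domain, and the functions on the preimage form a finite torsion-free, hence free, module. So $\mathrm{Tr}_g((g^*P)F)$ is analytic on $D_E$, and $\mathrm{Tr}_g(F):=P^{-1}\mathrm{Tr}_g((g^*P)F)$ is meromorphic on $D_E$ with finitely many poles. Its restriction to $A$ is the sum of the traces over the components of $g^{-1}(A)$.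

**Step 2: extension over $E_1$.** Use $g:X_1^+\to D_{E_1}$ and $q=Q$; recall $X_1^+\subset A$. We have $g^{-1}(A)=A_1\sqcup A_2$ and $F|_{A_i}=d_i^{-2}g^*(Q/dy^2)$. The trace of $g^*G$ over the degree $d_i$ map $A_i\to A$ is $d_iG$. So on $A$
$$\mathrm{Tr}_g(F)=\Bigl(\frac1{d_1}+\frac1{d_2}\Bigr)\frac Q{dy^2}=\frac{d_1+d_2}{d_1d_2}\,\frac Q{dy^2}.$$
Since $0<d_1+d_2\le d<p$, the factor is nonzero in $L$, and $Q$ extends meromorphically to $D_{E_1}$ with finitely many poles.

**Step 3: extension over $E_2$.** If $r\ge3$, then $X_2$ maps onto $E_2$ by (6.1); use $X_2^+\subset A$ in the same way, with factor $(d_2+d_3)/(d_2d_3)\ne0$. If $r=2$, then by (6.1) $E_1\in\{C_a,C_b\}$ maps onto $E_2$. With $i=1$ if $E_1=C_a$ and $i=2$ if $E_1=C_b$, the map $E_1\cup A_i\to D_{E_2}$ is finite of degree $d_i$. By Step 2, $Q$ is already meromorphic with finitely many poles on $E_1\cup A_i\subset D_{E_1}$, and over $A$ the trace is $d_i^{-1}Q/dy^2$. So $Q$ extends to $D_{E_2}$.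

**Step 4: $Q$ is rational.** Since $D_{E_1}\cup D_{E_2}=\mathbf P$ and $D_{E_1}\cap D_{E_2}=A$, $Q$ is a meromorphic quadratic differential on $\mathbb P^1$ with finitely many poles. Multiplying $Q/dz^2$ by a polynomial removes the finite poles, and an entire function with at most a pole at $\infty$ is a polynomial. So $Q$ is rational. The identity $\varphi^*Q=d_1^2Q$ on $A_1$ holds globally. With $c:=d_1^2\ne0$ in $k$,
$$\varphi^*Q=c\,Q\quad\text{on }\mathbb P^1_L.\tag{9.1}$$

## 10. The elliptic curve behind $Q$

**Lemma 10.1.** Let $\Phi$ be a rational map of degree $d$ over an algebraically closed field of characteristic $0$ or $>d$, and $Q\ne0$ a rational quadratic differential with $\Phi^*Q=cQ$, $c\ne0$. Put $\nu(x)=\mathrm{ord}_xQ+2$. Then $\nu(x)=e_x\nu(\Phi(x))$. The finite set $T=\{\nu\le0\text{ or }\nu\ge3\}$ satisfies $\Phi^{-1}(T)\subset T$, and $\nu=0$ on $T$. The set $P=\{\nu=1\}$ satisfies $\Phi(P)\subset P$, and $e_x=1$ on $P$.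

*Proof.* As $e_x\le d$ is prime to the characteristic, $\mathrm{ord}_x\Phi^*Q=e_x\,\mathrm{ord}_{\Phi(x)}Q+2(e_x-1)$; this is the first formula. It gives $\Phi^{-1}(T)\subset T$. If $T\ne\emptyset$, then as in Lemma 3.5(a) we get $\Phi^{-1}(T)=T$, and $\Phi$ permutes $T$ with $e_x=d$ there. Around a cycle of length $l$, $\nu=d^l\nu$, so $\nu=0$. If $\nu(x)=1$, then $e_x\nu(\Phi(x))=1$, so $e_x=1$ and $\nu(\Phi(x))=1$. $\square$

For $z^2$ and $Q=dz^2/z^2$, with $c=4$, we have $T=\{0,\infty\}$ and $\nu=0$ there; this is the case that must be excluded for our $\varphi$.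

**Lemma 10.2.** If moreover $Q$ has exactly four poles $e_1,\dots,e_4\ne\infty$, all simple, and no zeros, put $f_4=\prod(x-e_i)$, $E:y^2=f_4(x)$, $\pi=x$. Then $f_4\circ\Phi=f_4S^2$ for a rational function $S$, and $\psi(x,y)=(\Phi(x),yS(x))$ defines a morphism $\psi:E\to E$ with $\Phi\pi=\pi\psi$.

*Proof.* The characteristic is not $2$. Let $P=\{e_i\}$. If $\Phi(x)\in P$, then $\nu(x)=e_x\in\{1,2\}$, so $e_x=1$ when $x\in P$ and $e_x=2$ otherwise. Also $\Phi(P)\subset P$. So $\Phi^*(\sum e_i)-\sum e_i$ is an even divisor, hence so is $\mathrm{div}(f_4\circ\Phi)-\mathrm{div}(f_4)$, and $S$ exists. A rational map between smooth projective curves is a morphism. $\square$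

**Step 1: $Q$ has four simple poles and no zeros.** We locate the divisor of the $Q$ of (9.1). On $A$, $Q=h^2(dz/z)^2$ with $|h-1|_s<1$. So the rational function $Q/dz^2$ is dominated on $A$ by $z^{-2}$, and zeros minus poles in $C_a$ number $-2$, i.e. $\sum_{x\in C_a}(\nu(x)-2)=-2$. Since $\deg Q=-4$, the same holds for $C_b$. Moreover $\nu=2$ on $A$.

We have $T=\emptyset$. A point of $T$ in $E_1$ would have a preimage in $X_1\subset A$, which lies in $T$, but $\nu=2$ on $A$. So $T\cap E_1=\emptyset$. A point of $T$ in $E_2$ would have a preimage in $X_2\subset A$ if $r\ge3$, or in $E_1$ if $r=2$, by (6.1); again a contradiction.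

So all $\nu\in\{1,2\}$, and $Q$ has exactly four simple poles, $e_1,e_2\in C_a$ and $e_3,e_4\in C_b$, and no zeros. As $|e_1|,|e_2|\le\rho_-$ and $|e_3|,|e_4|\ge\rho_+$, the cross-ratio
$$\lambda=\frac{(e_1-e_2)(e_3-e_4)}{(e_1-e_3)(e_2-e_4)}\ne0\quad\text{satisfies}\quad|\lambda|\le\frac{\rho_-\max(|e_3|,|e_4|)}{|e_3||e_4|}\le\frac{\rho_-}{\rho_+}<1\tag{10.1}$$
(with the usual convention if some $e_i=\infty$).

**Step 2: return to the curve $B$.** To reach the point $x$, we descend from $L$ to a finite extension of $K$. From now on $z$ denotes a coordinate on $\mathbb P^1$ over $K$ in which $\varphi\in\mathrm{Rat}_d(K)$ is the generic map of $B$, possibly changed by an element of $\mathrm{PGL}_2(k)$. Poles, cross-ratios and (9.1) do not depend on coordinates. By Lemma 10.1, $\varphi(\{e_1,\dots,e_4\})\subset\{e_1,\dots,e_4\}$, so the $e_i$ are preperiodic, hence lie in $\mathbb P^1(\overline K)$. Let $\overline R_x\subset\overline K$ be a valuation ring dominating $\mathcal O_{B,x}$; its residue field is $k$. Choose the $\mathrm{PGL}_2(k)$-change so that no $e_i$ reduces to $\infty\in\mathbb P^1(k)$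 with respect to $\overline R_x$; in particular $e_i\in\overline R_x$ and $e_i\ne\infty$. Then $Q$ is a constant multiple of $Q_0=dz^2/\prod(z-e_i)$, so $\varphi^*Q_0=cQ_0$. Let $E,\pi,S,\psi$ be as in Lemma 10.2. As $S^2\in K(e_1,\dots,e_4)(z)$, there is a finite extension $K'\subset\overline K$ of $K$ over which the $e_i$, $S$, $E$ and $\psi$ are defined. Take the origin $O=(e_1,0)$. Then $(x,y)\mapsto(x,-y)$ is a nontrivial involution fixing $O$, so it is a root of $X^2=1$ other than $1$ in the domain $\mathrm{End}(E)$, i.e. it is $[-1]$. Write $\psi(P)=\alpha(P)+\beta$ with $\alpha\in\mathrm{End}(E)$ and $\beta=\psi(O)$.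

**Step 3: $\alpha$ is an integer.** From $j(E)=256(\lambda^2-\lambda+1)^3/\lambda^2(\lambda-1)^2$, (10.1) and $|2|=1$ we get $|j(E)|=|\lambda|^{-2}>1$ in $L$. So over some finite extension $F'$ of $K_\infty$, to which $E$, $\alpha$ and its dual $\hat\alpha$ descend, $E$ has split multiplicative reduction: the identity component of the special fiber of its Néron model is $\mathbb G_{m,k}$. By the Néron mapping property we get a unital ring homomorphism $\varrho:\mathrm{End}_{F'}(E)\to\mathrm{End}(\mathbb G_{m,k})=\mathbb Z$. It is injective: if $\varrho(\alpha')=0$, then $\deg\alpha'=\varrho([\deg\alpha'])=\varrho(\hat\alpha'\alpha')=0$. So $\mathrm{End}_{F'}(E)=\mathbb Z$ and $\alpha=[m']$.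

**Step 4: $d$ is a square and $\beta\in E[2]$.** We have $2d=\deg(\varphi\pi)=\deg(\pi\psi)=2m'^2$, so $d=m'^2$. The formula $\psi(x,y)=(\varphi(x),yS(x))$ shows $\psi(-P)=-\psi(P)$, i.e. $-m'P+\beta=-m'P-\beta$, so $2\beta=0$. Replacing $\psi$ by $-\psi$ (i.e. $S$ by $-S$) we may take $m'=m=\sqrt d\ge2$. So $\psi=[m]+\beta$ with $\beta\in E[2](K')$. In particular $d$ is a square.

## 11. Every member of the family is Lattès

So far the generic member is a flexible Lattès map. The given $v$ is a special member, and the four branch points might collide there. The following lemma excludes this.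

**Lemma 11.1.** Let $L'$ be a complete algebraically closed non-archimedean field and $E/L'$ an elliptic curve with $|j(E)|>1$. A map $\varphi$ induced by $\psi=[m]+\beta$, $m\ge2$, $\beta\in E[2]$, on $E/\{\pm1\}\cong\mathbb P^1$ does not have potential good reduction.

*Proof.* By Tate, $E^{an}\cong\mathbb G_m^{an}/\mathsf q^{\mathbb Z}$ with $0<|\mathsf q|<1$. Let $\tau:E^{an}\to\mathbb R/(\log|\mathsf q|)\mathbb Z$ be induced by $\log|\cdot|$. Translation by the class of $t\in L'^*$ shifts $\tau$ by $\log|t|$. If $\varphi$ had good reduction in some coordinate, the point $\zeta=\zeta(0,1)$ of that coordinate would satisfy $\varphi^{-1}(\zeta)=\{\zeta\}$. So $S_0=\pi^{-1}(\zeta)$, which has one or two points, would satisfy $\psi^{-1}(S_0)=(\pi\psi)^{-1}(\zeta)=(\varphi\pi)^{-1}(\zeta)=S_0$. For $t\in E[m^i]$ we have $\psi^i(\cdot+t)=\psi^i$, so $S_0=\psi^{-i}(S_0)$ satisfies $S_0+t=S_0$. Taking for $t$ the class of $\mathsf q^{1/m^i}$, we see that $\tau(S_0)$ is invariant under translation by $m^{-i}\log|\mathsf q|$, which has order $m^i$. So $|S_0|\ge m^i$ for all $i$, a contradiction.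 $\square$

**Step 1: reduction at $x$.** We transport the functional equation to the special map. Let $B'\to B$ be the normalization of $B$ in $K'$ and put $R=\overline R_x\cap K'$. This is a valuation ring of $K'$ that dominates $\mathcal O_{B,x}$ and is not $K'$ itself; it contains the normalization of $\mathcal O_{B,x}$ in $K'$, so it is the local ring of $B'$ at a point $x'$ over $x$. Thus $R$ is a discrete valuation ring with residue field $k$, $e_i\in R$, and $\varphi\in\mathrm{Rat}_d(R)$ reduces to a map $\varphi_x$ whose class is $q(x)=v$. Write $\varphi=F/G$ with $F,G\in R[z]$ and reduction of degree $d$. The relation $\varphi^*Q_0=cQ_0$ reads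
$$(F'G-FG')^2\prod(z-e_i)=c\prod(F-e_iG),\qquad c=d_1^2 .$$
The reductions of $F$ and $G$ are coprime and give a map of degree $d\ge2$, so no $\bar F-\bar e_i\bar G$ vanishes, and reducing the relation gives $\varphi_x^*\overline Q_0=c\,\overline Q_0$ with $\overline Q_0=dz^2/\prod(z-\bar e_i)$ and $c\ne0$ in $k$.

**Step 2: the $\bar e_i$ are distinct.** Apply Lemma 10.1 to $\varphi_x$ and $\overline Q_0$ (at $\infty$, $\mathrm{ord}\,\overline Q_0=0$). A value attained by exactly $\kappa\ge2$ of the $\bar e_i$ has $\nu=2-\kappa\le0$, so it is in $T$, so $\nu=0$ and $\kappa=2$. So if the $\bar e_i$ are not distinct, we may write $\{i,j,k',l\}=\{1,2,3,4\}$ with $\bar e_i=\bar e_j\notin\{\bar e_{k'},\bar e_l\}$. The cross-ratio $\frac{(e_i-e_j)(e_{k'}-e_l)}{(e_i-e_{k'})(e_j-e_l)}\ne0$ reduces to $0$, so $|j(E)|>1$ at $x'$. As $\varphi\in\mathrm{Rat}_d(R)$ has good reduction, this contradicts Lemma 11.1 over the completed algebraic closure of the completion of $K'$ at $x'$.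

**Step 3: specialization of the elliptic curve.** As $2\in R^*$ and the $\bar e_i$ are distinct, $y^2=\prod(x-e_i)$ (completed at infinity by $y'^2=\prod(1-e_ix')$, $x'=1/x$, $y'=y/x^2$) is a smooth proper genus-one curve over $R$ with section $O=(e_1,0)$, i.e. an elliptic scheme $\mathcal E/R$. The point $\beta\in E[2](K')$ extends to $\mathcal E[2](R)$, so $\psi=[m]+\beta$ extends to $\mathcal E$. The maps $\varphi\pi$ and $\pi\psi$ from the integral scheme $\mathcal E$ to the separated scheme $\mathbb P^1_R$ agree on the generic fiber, hence everywhere. On the special fiber $\mathcal E_0$ of $\mathcal E$, $\pi$ is the quotient by $\pm1$. So $v=[\varphi_x]=[\mathcal L_{\mathcal E_0,m,\bar\beta}]$ is a flexible Lattès map over $k$. As $v\in V(k)$ was arbitrary, Theorem A is proved. With $k=\overline{\mathbb F}_p$, $p>d$, this proves the conjecture. $\blacksquare$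

## 12. The one or two curves when $d=m^2$

*Proof of Theorem B.* If $d$ is not a square, use Theorem A. Let $d=m^2$.

**Step 1: the flexible Lattès classes form one or two irreducible sets.** Translation by $t\in E[2]$ commutes with $[-1]$, so it descends to $\mathbb P^1$. Conjugating $P\mapsto mP+\beta$ by it replaces $\beta$ by $\beta+(m-1)t$. For $m$ even $(m-1)t=t$, and we may take $\beta=0$. Use the Legendre family $y^2=x(x-1)(x-\lambda)$, $\lambda\in\mathbb P^1\setminus\{0,1,\infty\}$, with $\beta=0$ or, for $m$ odd, also $\beta=(0,0)$; every pair $(E,\beta\ne0)$ occurs, since an affine change of $x$ moves $x(\beta)$ to $0$ and another branch point to $1$. So the flexible Lattès classes form the stated one or two sets, and each is the image of $\mathbb P^1\setminus\{0,1,\infty\}$ under a morphism to $\mathrm M_d$. So each is irreducible of dimension $\le1$.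

**Step 2: each set has dimension exactly 1.** Suppose one of the morphisms is constant. Since fibers of $q$ over points in an algebraically closed field are single orbits, the generic member would be conjugate, over the completed algebraic closure of $k((\lambda))$, to a map defined over $k$, and so would have potential good reduction at $\lambda=0$. But $|j|>1$ there, contradicting Lemma 11.1.

**Step 3: constant spectrum.** Let $\varphi=\mathcal L_{E,m,\beta}$, $\psi=[m]+\beta$, and let $x=\pi(P)$ be fixed by $\varphi^q$. Then $\psi^q(P)=\epsilon P$, $\epsilon=\pm1$. If $P\notin E[2]$, then $\pi$ is unramified at $P$ and $\varphi^q(\pi(P+u))=\pi(\epsilon P+m^qu)=\pi(P+\epsilon m^qu)$, so the multiplier is $\epsilon m^q$. If $P\in E[2]$, then $\varphi^q(\pi(P+u))=\pi(P+m^qu)$, and the square of an odd local parameter in $u$ is a local parameter at $x$; the multiplier is $m^{2q}$. So each coordinate of $\Lambda_q$ takes finitely many values on an irreducible curve, hence is constant, also on the closure.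

**Step 4: nothing else occurs.** If $V$ is closed irreducible of positive dimension with $\Lambda_{\le n}$ constant, $n\ge N$, then Theorem A puts $V$ inside the union of these at most two closed irreducible curves, so $V$ is one of them. $\blacksquare$

## 13. The family $z^m(1+az^p)/(1+z^p)$

*Proof of Remark C.* Here $k=\overline{\mathbb F}_p$. Let $d\ge p+2$, $p\nmid d$, $m=d-p\ge2$, and
$$\varphi_a(z)=z^m\,\frac{1+az^p}{1+z^p},\qquad a\in k\setminus\{0,1\},$$
of degree $m+p=d$; there is no cancellation because $a\ne1$.

**Step 1: the spectrum does not depend on $a$.** As $z^p$ has zero derivative, $z\varphi_a'/\varphi_a=m$, and $m\ne0$ in $k$ because $p\nmid d$. The points $0,\infty$ are fixed with ramification index $m\ge2$, so they are superattracting. Every other fixed point of $\varphi_a^n$ has an orbit avoiding $\{0,\infty\}$, and the chain rule for $z\varphi'/\varphi$ gives it multiplier $m^n$. The points $0,\infty$ are simple fixed points of $\varphi_a^n$, as their multiplier is not $1$. Hence the multipliers of $\varphi_a^n$ are $0$ twice and $m^n$ with multiplicity $d^n-1$,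 and all $\Lambda_n$ are independent of $a$.

**Step 2: the family is nonconstant in $\mathrm M_d$.** If $g$ conjugates $\varphi_a$ to $\varphi_b$, it preserves $\{0,\infty\}$, the set of fixed points of multiplier $0$. If $g=cz$, then comparing $\varphi^{-1}(\infty)\setminus\{\infty\}=\{-1\}$ for both maps (note $1+z^p=(1+z)^p$) gives $c=1$ and $a=b$. If $g=c/z$, then $g(-1)$ is the unique point of $\varphi_b^{-1}(0)\setminus\{0\}$, so $b$ determines $g$ and hence $a$. So fibers of $a\mapsto[\varphi_a]$ have at most two elements.

**Step 3: no $\varphi_a$ is Lattès.** If $\varphi_a\pi=\pi\psi$ with $\pi$ separable, then $\psi$ is separable (as $\varphi_a$, and hence $\varphi_a\pi$, is), hence étale, and $e_\pi(\psi(P))=e_{\varphi_a}(\pi(P))\,e_\pi(P)$. For $P$ over the fixed point $0$, all $\psi^i(P)$ lie over $0$, and this gives $e_\pi(\psi^i(P))=m^ie_\pi(P)\to\infty$, contradicting $e_\pi\le\deg\pi$. $\blacksquare$
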